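\title{The cap product inequality for right angled Artin groups is not sharp}

\begin{abstract}
For a class $\alpha$ in the second homology of a right angled Artin group $A_\Gamma$, half the rank of the cap product map $\alpha\cap-$ is a lower bound for the minimal genus of a surface representing $\alpha$. We show that this bound is not always attained. It fails for the pentagon, which is a counterexample with the fewest possible vertices, and for every graph with an induced cycle of length at least five. For classes whose cap product map has rank four the minimal genus is unbounded, and the failure persists under passing to multiples. We determine all pairs (half rank, minimal genus) that occur. The method is to replace maps of surfaces by systems of curves on surfaces and to use two constraints on the homology classes of disjoint simple closed curves.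
\end{abstract}

\section{Introduction}\label{sec:intro}

Homology and cohomology have integer coefficients unless other coefficients are displayed. A \emph{surface} is a compact oriented surface without boundary, possibly disconnected or empty, and its \emph{genus} is the sum of the genera of its components. A continuous map $f\colon\Sigma\to X$ from a surface \emph{represents} a class $\alpha\in H_2(X)$ if $f_*[\Sigma]=\alpha$. The \emph{minimal genus} $\operatorname{gen}(\alpha)$ is the least genus of a surface representing $\alpha$; it counts the handles that any such surface must have. For a group $G$ and $\alpha\in H_2(G)$ we take $X=BG$, the classifying space; the result does not depend on the model of $BG$.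

Upper bounds for $\operatorname{gen}(\alpha)$ come from constructing surfaces. A lower bound comes from the cap product map $\alpha\cap-\colon H^1(X)\to H_1(X)$. If $f\colon\Sigma\to X$ represents $\alpha$ and $\varphi\in H^1(X)$, then naturality gives $\alpha\cap\varphi=f_*([\Sigma]\cap f^*\varphi)$. So the image of $\alpha\cap-$ lies in $f_*H_1(\Sigma)$, a group of rank at most twice the genus of $\Sigma$. This is the \emph{cap product inequality}
\begin{equation}\label{eq:cap}
\tfrac12\operatorname{rank}(\alpha\cap-)\le\operatorname{gen}(\alpha).
\end{equation}

For a finite simple graph $\Gamma$ with vertex set $V=V(\Gamma)$ and edge set $E(\Gamma)$, the \emph{right angled Artin group} is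
\[
A_\Gamma=\langle\, V\mid st=ts \text{ for all }\{s,t\}\in E(\Gamma)\,\rangle .
\]
A graph without edges gives a free group and the complete graph on $n$ vertices gives $\mathbb Z^n$. Every edge is a pair of commuting generators, hence a torus in $BA_\Gamma$, and these tori form a basis of $H_2(A_\Gamma)\cong\mathbb Z^{E(\Gamma)}$. Let $x_v\in H^1(A_\Gamma)$ be the homomorphism $A_\Gamma\to\mathbb Z$ that sends the generator $v$ to $1$ and the other generators to $0$, and for $\alpha\in H_2(A_\Gamma)$ put
\[
\alpha_{vw}=\langle x_v\cup x_w,\alpha\rangle=-\alpha_{wv}\qquad(v,w\in V).
\]
As recalled in Section~\ref{sec:curves}, the numbers $\alpha_{vw}$, taken for one orientation of each edge, are the coordinates of $\alpha$ in $\mathbb Z^{E(\Gamma)}$, they vanish when $v$ and $w$ are not adjacent, and the matrix $M_\alpha$ of $\alpha\cap-$ is $(\alpha_{vw})$ up to a global sign. Thus $\alpha$ is a weighting of the edges of $\Gamma$ by integers, $M_\alpha$ is the skew-symmetric weighted adjacency matrix, its rank is even, and \eqref{eq:cap} reads $\frac12\operatorname{rank}M_\alpha\le\operatorname{gen}(\alpha)$.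

It is known that equality holds when $\Gamma$ is complete. The following question comes from the work of Boyd, Kastenholz and Mutanguha~\cite{BKM}.

\medskip
\noindent\textbf{Question.} \emph{Does $\operatorname{gen}(\alpha)=\frac12\operatorname{rank}M_\alpha$ hold for every finite simple graph $\Gamma$ and every $\alpha\in H_2(A_\Gamma)$?}
\medskip

A positive answer would reduce the minimal genus to linear algebra, and the simplest cases suggest one. The \emph{support graph} of $\alpha$ is the graph on $V$ whose edges are the $vw$ with $\alpha_{vw}\ne0$.

\begin{proposition}\label{prop:positive}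
The equality $\operatorname{gen}(\alpha)=\frac12\operatorname{rank}M_\alpha$ holds if
\begin{enumerate}
\item[(i)] $\operatorname{rank}M_\alpha\le2$, or
\item[(ii)] the support graph of $\alpha$ is a forest, or
\item[(iii)] $|V(\Gamma)|\le4$.
\end{enumerate}
\end{proposition}

Nevertheless the answer is no, and by part (iii) the following counterexample has the fewest possible vertices.

\begin{theorem}\label{thm:pentagon}
Let $\Gamma=C_5$ be the pentagon with vertices $v_1,\dots,v_5$ in cyclic order, and let $\alpha\in H_2(A_\Gamma)$ be given by $\alpha_{v_iv_{i+1}}=w_i$ $(i\in\mathbb Z/5)$ with $(w_1,\dots,w_5)=(2,1,2,1,1)$. Then $\operatorname{rank}M_\alpha=4$ and $\operatorname{gen}(\alpha)=3>2$.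
\end{theorem}

\begin{theorem}\label{thm:cycles}
If $\Gamma$ has an induced cycle of length at least $5$, then $\operatorname{gen}(\alpha)>\frac12\operatorname{rank}M_\alpha$ for some $\alpha\in H_2(A_\Gamma)$.
\end{theorem}

The obstruction behind these two theorems is a parity obstruction, and one may ask whether it disappears for multiples of $\alpha$, or whether the defect in \eqref{eq:cap} is at least controlled by the rank. Neither is the case.

\begin{theorem}\label{thm:crown}
For $n\ge2$ let $R_n$ be the graph with vertices $a_0,\dots,a_{n-1},b_0,\dots,b_{n-1}$ and edges $a_ib_j$ for $i\ne j$. Let $\alpha_n\in H_2(A_{R_n})$ be the class with $(\alpha_n)_{a_ib_j}=j-i$. Then $\operatorname{rank}M_{\alpha_n}=4$ and, for every integer $q\ne0$,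
\[
1+\tfrac13\log_2n<\operatorname{gen}(q\alpha_n)\le3\lceil\log_4n\rceil .
\]
For $n=4$, where $R_4$ is the $1$-skeleton of the cube, $\operatorname{gen}(q\alpha_4)=3$ for all $q\ne0$.
\end{theorem}

So the failure of equality is not removed by passing to multiples, and $\operatorname{gen}(\alpha)$ is not bounded by any function of $\operatorname{rank}M_\alpha$. In fact, from rank four on, \eqref{eq:cap} is the only relation between the two quantities.

\begin{theorem}\label{thm:pairs}
The set of pairs $\bigl(\frac12\operatorname{rank}M_\alpha,\operatorname{gen}(\alpha)\bigr)$, taken over all finite simple graphs $\Gamma$ and all $\alpha\in H_2(A_\Gamma)$, is exactly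
\[
\{(0,0),(1,1)\}\cup\{(r,g):2\le r\le g\}.
\]
\end{theorem}

All proofs begin with a translation (Lemma~\ref{lem:dictionary}): a surface $\Sigma$ represents $\alpha$ exactly when it carries multicurves $c_v$, one for each vertex, with intersection numbers $\alpha_{vw}$ and with $c_v$ and $c_w$ \emph{disjoint} for non-adjacent $v,w$. The rank of $M_\alpha$ sees only that such multicurves have \emph{intersection number zero}. The question is therefore about the gap between ``algebraically disjoint'' and ``disjoint''. We use two properties of disjoint simple closed curves that linear algebra over $\mathbb Q$ does not detect: independent classes span a direct summand of $H_1(\Sigma)$, and at most $3g-3$ different classes occur in genus $g\ge2$. The first property gives Theorems~\ref{thm:pentagon} and~\ref{thm:cycles}, and the second gives the lower bound in Theorem~\ref{thm:crown}.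

\section{Surfaces in the Salvetti complex as systems of curves}\label{sec:curves}

\subsection*{The Salvetti complex}
Give $S^1\subset\mathbb C$ the cell structure with the $0$-cell $1$ and one $1$-cell, and give the torus $(S^1)^V$ the product cell structure. It has one cell $e_\sigma$ for each subset $\sigma\subset V$, consisting of the points whose coordinates differ from $1$ exactly at the vertices of $\sigma$, and its cellular differentials vanish. A \emph{clique} is a set of pairwise adjacent vertices. The \emph{Salvetti complex}
\[
S_\Gamma=\bigl\{\,(z_v)\in(S^1)^V:\ \{v: z_v\ne1\}\text{ is a clique of }\Gamma\,\bigr\}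
\]
is the union of the cells $e_\sigma$ with $\sigma$ a clique, and it is a $K(A_\Gamma,1)$~\cite{CD}. We use it as our model of $BA_\Gamma$.

The cellular differentials of the subcomplex $S_\Gamma$ vanish too, so $H_2(S_\Gamma)$ is free on the $2$-cells $e_{\{s,t\}}$ with $st\in E(\Gamma)$ and injects into $H_2((S^1)^V)=\Lambda^2\mathbb Z^V$. The class $x_v$ is the pullback of the generator $\theta\in H^1(S^1)$ under the $v$-th coordinate, and for $v\neq w$ the product $x_v\cup x_w$ evaluates to $\pm1$ on $e_{\{v,w\}}$ and to $0$ on all other $2$-cells of the torus. Hence $\alpha\mapsto(\alpha_{vw})$ identifies $H_2(A_\Gamma)$ with the group of skew-symmetric integer matrices that vanish at all pairs of non-adjacent vertices. Finally $\langle x_w,\alpha\cap x_v\rangle=\pm\langle x_v\cup x_w,\alpha\rangle$, with a sign that depends only on the convention for the cap product, so $M_\alpha=\pm(\alpha_{vw})$. Only the rank of $M_\alpha$ matters, and we take $M_\alpha=(\alpha_{vw})$.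

\subsection*{Multicurves}
Let $\Sigma$ be a surface of genus $g$, so that $H_1(\Sigma)\cong\mathbb Z^{2g}$, and let $PD\colon H_1(\Sigma)\to H^1(\Sigma)$ be Poincar\'e duality. The \emph{intersection form} is
\[
x\cdot y=\langle PD(x)\cup PD(y),[\Sigma]\rangle .
\]
It is skew-symmetric and \emph{unimodular}: the map $x\mapsto(x\cdot-)$ is an isomorphism from $H_1(\Sigma)$ to its dual. A \emph{multicurve} $c\subset\Sigma$ is a finite, possibly empty, disjoint union of oriented smooth simple closed curves, with class $[c]\in H_1(\Sigma)$. For transverse multicurves, $[c]\cdot[c']$ is the number of crossings counted with signs, up to a global sign convention. In particular it is $0$ for disjoint multicurves and $\pm1$ for two curves that cross transversally exactly once.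

Multicurves are the geometric form of classes in $H^1(\Sigma)$. If $h\colon\Sigma\to S^1$ is smooth and $z$ is a regular value, then $c=h^{-1}(z)$ is a $1$-manifold co-oriented by $h$; together with the orientation of $\Sigma$ this orients $c$, and $PD[c]=h^*\theta$. Conversely, if $N\cong c\times(-1,1)$ is a tubular neighborhood of a multicurve $c$, parametrized compatibly with the orientations, then the \emph{collapse map} that sends $(y,t)\in N$ to $-e^{\pi it}$ and $\Sigma\setminus N$ to $1$ pulls $\theta$ back to $PD[c]$. The opposite orientation convention multiplies both formulas by $-1$ and changes no intersection number.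

A map $\Sigma\to(S^1)^V$ is a family of circle-valued functions, hence a family of multicurves. The condition that the map lands in $S_\Gamma$ becomes a disjointness condition.

\begin{definition}
A \emph{$\Gamma$-curve system} on $\Sigma$ is a family $(c_v)_{v\in V}$ of multicurves such that $c_v\cap c_w=\emptyset$ whenever $v\ne w$ are not adjacent. It \emph{realizes} $\alpha\in H_2(A_\Gamma)$ if $[c_v]\cdot[c_w]=\alpha_{vw}$ for all $v,w\in V$.
\end{definition}

\begin{lemma}\label{lem:dictionary}
A class $\alpha\in H_2(A_\Gamma)$ is represented by a map $\Sigma\to S_\Gamma$ if and only if $\Sigma$ carries a $\Gamma$-curve system that realizes $\alpha$.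
\end{lemma}

\begin{proof}
Let $(c_v)$ realize $\alpha$. Choose tubular neighborhoods $N_v$ of $c_v$ so thin that $N_v\cap N_w=\emptyset$ for non-adjacent $v\ne w$, and let $f_v\colon\Sigma\to S^1$ be the collapse maps. For $y\in\Sigma$ the set $\{v:f_v(y)\ne1\}$ is contained in $\{v:y\in N_v\}$, which is a clique. So $f=(f_v)$ maps $\Sigma$ into $S_\Gamma$. Since $f^*x_v=f_v^*\theta=PD[c_v]$, we have $\langle x_v\cup x_w,f_*[\Sigma]\rangle=[c_v]\cdot[c_w]=\alpha_{vw}$ for all $v,w$, and hence $f_*[\Sigma]=\alpha$.

Conversely, let $f=(f_v)\colon\Sigma\to S_\Gamma$ represent $\alpha$. The coordinates $f_v$ need not be smooth, and smoothing them may leave $S_\Gamma$; we avoid this by taking level sets far from $1$. Choose smooth maps $h_v\colon\Sigma\to S^1$ with $|h_v-f_v|<\frac12$ everywhere. Then $h_v$ and $f_v$ are nowhere antipodal, so they are homotopic. By Sard's theorem $h_v$ has a regular value $z_v$ with $|z_v+1|<\frac12$. Put $c_v=h_v^{-1}(z_v)$. Then $PD[c_v]=h_v^*\theta=f^*x_v$, and so $[c_v]\cdot[c_w]=\langle x_v\cup x_w,f_*[\Sigma]\rangle=\alpha_{vw}$. On $c_v$ we have $|f_v+1|<1$, so $f_v\ne1$ there. If $v\ne w$ are not adjacent, no point of $\Sigma$ has both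 $f_v\ne1$ and $f_w\ne1$, and therefore $c_v\cap c_w=\emptyset$.
\end{proof}

Thus $\operatorname{gen}(\alpha)$ is the least genus of a surface that carries a $\Gamma$-curve system realizing $\alpha$. In this language $M_\alpha$ is the Gram matrix of the vectors $[c_v]$ in a lattice of rank $2g$, and \eqref{eq:cap} is the statement that a Gram matrix has rank at most the rank of the lattice.

A \emph{vertex cover} of a graph is a set of vertices that meets every edge. For an induced subgraph $\Gamma'\subset\Gamma$, let $\alpha|_{\Gamma'}\in H_2(A_{\Gamma'})$ be the class with the coefficients $\alpha_{vw}$, $v,w\in V(\Gamma')$.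

\begin{corollary}\label{cor:basic}
Let $\alpha,\beta\in H_2(A_\Gamma)$.
\begin{enumerate}
\item[(a)] If $\Gamma'\subset\Gamma$ is an induced subgraph, then $\operatorname{gen}(\alpha|_{\Gamma'})\le\operatorname{gen}(\alpha)$, with equality if $\alpha$ vanishes on all edges not in $\Gamma'$.
\item[(b)] $\operatorname{gen}(\alpha+\beta)\le\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)$.
\item[(c)] If all edges of the support graph of $\alpha$ contain one vertex $v$, then $\operatorname{gen}(\alpha)\le1$. In general, $\operatorname{gen}(\alpha)$ is at most the size of any vertex cover of the support graph.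
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Forget the multicurves at vertices outside $\Gamma'$. What remains is a $\Gamma'$-curve system because vertices that are non-adjacent in $\Gamma'$ are non-adjacent in $\Gamma$; this is where ``induced'' is used. For the equality, extend a $\Gamma'$-curve system by empty multicurves.

(b) Given systems $(c_v)$ on $\Sigma$ and $(c'_v)$ on $\Sigma'$, take $(c_v\sqcup c_v')$ on $\Sigma\sqcup\Sigma'$. Intersection numbers add, and so do genera.

(c) On a torus take oriented simple closed curves $F$ and $E$ that cross once, with $[F]\cdot[E]=1$. Let $c_v=F$, and for $w\ne v$ let $c_w$ consist of $|\alpha_{vw}|$ parallel copies of $E$, oriented according to the sign of $\alpha_{vw}$, with different copies for different $w$. The $c_w$ with $w\neq v$ are pairwise disjoint, and $c_w=\emptyset$ if $w$ is not adjacent to $v$. So this is a $\Gamma$-curve system realizing $\alpha$. For the second statement, assign each edge of the support graph to a vertex of the cover that it contains. This writes $\alpha$ as a sum of classes of the first kind, one for each vertex of the cover, and (b) applies.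
\end{proof}

\subsection*{Skew-symmetric forms}
We collect the linear algebra that is used below. Let $H$ be a free abelian group of rank $2g$ with a unimodular skew form, and let $H_{\mathbb Q}=H\otimes\mathbb Q$.
\begin{enumerate}
\item[(L1)] An isotropic subspace of $H_{\mathbb Q}$, that is, one on which the form vanishes, has dimension at most $g$. If the form is nondegenerate on a subspace $W$, then it is nondegenerate on $W^\perp$ and $\dim W^\perp=2g-\dim W$.
\item[(L2)] If $2g$ elements of $H$ have nonzero Gram determinant, they generate a subgroup of finite index, and the determinant is the square of the index. If an element $u$ has even pairing with every element of a basis of $H$, then $u\in 2H$, since $\frac12(u\cdot-)$ lies in the dual of $H$.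
\item[(L3)] For a skew $2k\times2k$ matrix $A$ we have $\det A=\operatorname{Pf}(A)^2$, where the Pfaffian is the sum, over all partitions of the index set into pairs, of $\pm$ the product of the corresponding entries. So if the support graph of $A$ has exactly one perfect matching, then $\operatorname{Pf}(A)$ is $\pm$ the product of the weights of that matching. A forest has at most one perfect matching, because the symmetric difference of two perfect matchings is a union of cycles. A path with an even number of vertices has exactly one.
\item[(L4)] If $\alpha$ is supported on edges $a_ib_j$ between two disjoint sets of vertices and $B=(\alpha_{a_ib_j})$, then the nonzero part of $M_\alpha$ is $\left(\begin{smallmatrix}0&B\\-B^T&0\end{smallmatrix}\right)$, and $\operatorname{rank}M_\alpha=2\operatorname{rank}B$.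
\item[(L5)] An integral skew matrix $M$ of rank $2r$ is congruent over $\mathbb Z$ to a block sum of $r$ blocks $\left(\begin{smallmatrix}0&d_s\\-d_s&0\end{smallmatrix}\right)$ with $d_s\ne0$ and a zero block. Equivalently, $M=\sum_{s=1}^rd_s\,(p_sq_s^T-q_sp_s^T)$ with integral column vectors $p_s,q_s$.
\end{enumerate}

\section{Cases of equality}\label{sec:positive}

In view of \eqref{eq:cap}, equality requires only a curve system of genus $\frac12\operatorname{rank}M_\alpha$. We prove Proposition~\ref{prop:positive} and include, between its parts, the short argument for complete graphs that part (iii) needs.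

\begin{proof}[Proof of Proposition~\ref{prop:positive}(i)]
If the rank is $0$, then $\alpha=0$ and $\operatorname{gen}(\alpha)=0$. Let the rank be $2$. By (L5), $\alpha_{vw}=d(p_vq_w-p_wq_v)$ with $d\ne0$ and $p,q\in\mathbb Z^V$. Orient $T^2=\mathbb R^2/\mathbb Z^2$ so that the intersection form on $H_1(T^2)=\mathbb Z^2$ is the determinant. A nonzero vector is $k$ times a primitive vector for some $k\ge1$, and it is the class of $k$ parallel straight closed curves in that primitive direction. Let $c_v$ be such a multicurve with class $(dp_v,q_v)$, empty if this vector is $0$, and use different straight curves for different $v$. Then $[c_v]\cdot[c_w]=dp_vq_w-q_vdp_w=\alpha_{vw}$. If $v\ne w$ are not adjacent, this determinant is $0$, so either one multicurve is empty or both consist of straight curves in the same direction. In both cases $c_v\cap c_w=\emptyset$. Hence $\operatorname{gen}(\alpha)\le1$.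
\end{proof}

On the torus, then, ``intersection number zero'' can always be upgraded to ``disjoint'', for all pairs at once.

\begin{lemma}\label{lem:complete}
If $\Gamma$ is complete, then $\operatorname{gen}(\alpha)=\frac12\operatorname{rank}M_\alpha$ for all $\alpha\in H_2(A_\Gamma)$.
\end{lemma}

\begin{proof}
By (L5), $M_\alpha$ is a sum of $r=\frac12\operatorname{rank}M_\alpha$ integral skew matrices of rank at most $2$. Since $\Gamma$ is complete, each of them is the matrix of a class in $H_2(A_\Gamma)$, of minimal genus at most $1$ by part (i). Corollary~\ref{cor:basic}(b) gives $\operatorname{gen}(\alpha)\le r$.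
\end{proof}

This proof shows what can go wrong for other graphs. The $r$ summands may be nonzero at a non-adjacent pair $v,w$ and cancel only in the sum. On the union of $r$ tori the multicurves $c_v$ and $c_w$ then cross, with cancelling signs, and the system is not a $\Gamma$-curve system.

\begin{proof}[Proof of Proposition~\ref{prop:positive}(ii) and (iii)]
(ii) Let $\nu$ be the largest size of a matching in the support forest. K\"onig's theorem states that in a bipartite graph the largest size of a matching equals the least size of a vertex cover. A forest is bipartite, so $\operatorname{gen}(\alpha)\le\nu$ by Corollary~\ref{cor:basic}(c). The $2\nu$ vertices of a maximum matching induce a subgraph of the support graph that is a forest with a perfect matching, and this matching is unique. By (L3) the corresponding principal $2\nu\times2\nu$ submatrix of $M_\alpha$ has nonzero Pfaffian. So $\nu\le\frac12\operatorname{rank}M_\alpha\le\operatorname{gen}(\alpha)\le\nu$.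

(iii) If $\operatorname{rank}M_\alpha\le2$, use (i). Otherwise $|V|=4$ and the rank is $4$. If $\Gamma$ is complete, use Lemma~\ref{lem:complete}. If not, two vertices are non-adjacent, so the other two vertices meet every edge, and $\operatorname{gen}(\alpha)\le2$ by Corollary~\ref{cor:basic}(c).
\end{proof}

\section{Homology classes of disjoint simple closed curves}\label{sec:disjoint}

The classes of disjoint curves span an isotropic subspace. The next two lemmas say what else is true. An element of $H=H_1(\Sigma)$ is \emph{primitive} if it generates a nonzero direct summand.

\begin{lemma}\label{lem:summand}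
Let $\gamma_1,\dots,\gamma_k\subset\Sigma$ be disjoint oriented simple closed curves whose classes are linearly independent over $\mathbb Q$. Then $[\gamma_1],\dots,[\gamma_k]$ is a basis of a direct summand of $H_1(\Sigma)$. In particular, the class of a simple closed curve is $0$ or primitive.
\end{lemma}

\begin{proof}
Let $\Sigma'$ be a component of $\Sigma$. We claim that $\Sigma'$ minus the curves is connected. Otherwise, since $\Sigma'$ is connected, some curve has two different pieces of the complement on its two sides. Let $P$ be one of these pieces. In the boundary of the $2$-chain $P$, a curve with $P$ on both sides cancels, and a curve with $P$ on exactly one side appears with coefficient $\pm1$. There is at least one curve of the second kind, so we obtain a nontrivial relation $\sum\pm[\gamma_i]=0$, contrary to independence.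

Hence for each $i$ the two sides of $\gamma_i$ are joined by an arc in the complement of all the curves. Closing it up across $\gamma_i$ gives a closed curve $\delta_i$ that crosses $\gamma_i$ once transversally and is disjoint from the other $\gamma_j$. The homomorphism $H_1(\Sigma)\to\mathbb Z^k$, $x\mapsto([\delta_i]\cdot x)_i$, sends $[\gamma_j]$ to $\pm$ the $j$-th basis vector. It restricts to an isomorphism on the span of the $[\gamma_j]$, so its kernel is a complement of that span.
\end{proof}

\begin{example}\label{ex:genus2}
Let $\Sigma$ be connected of genus $2$, and let $x,y\in H$ be the classes of two disjoint simple closed curves, one around each handle. The classes $x$ and $x+2y$ are primitive and independent, and their intersection number is $0$. They are not the classes of two disjoint simple closed curves: the group they generate contains $2y$ but not $y$, so it is not a direct summand. They are, however, the classes of two disjoint \emph{multicurves}: take one curve in the class $x$, and a parallel curve together with two curves in the class $y$.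
\end{example}

The example contains both the obstruction that we use and the difficulty in using it. A curve system consists of multicurves, so we must first force a multicurve to be homologous to a single one of its components. Part (a) of the following corollary does this, and part (b) is the obstruction.

\begin{corollary}\label{cor:line}
Let $H=H_1(\Sigma)$.
\begin{enumerate}
\item[(a)] Let $c$ be a multicurve such that the classes of its components lie in one line of $H_{\mathbb Q}$. If there are $y_1,\dots,y_s\in H$ with $\gcd([c]\cdot y_1,\dots,[c]\cdot y_s)=1$, then $[c]=\pm[\gamma]$ for some component $\gamma$ of $c$.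
\item[(b)] Let $\gamma_1,\dots,\gamma_k$ $(k\ge1)$ be disjoint oriented simple closed curves with linearly independent classes. Then $\pm[\gamma_1]\pm\dots\pm[\gamma_k]\notin2H$ for every choice of signs.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The gcd condition gives $[c]\ne0$, so some component $\gamma$ has nonzero class. By Lemma~\ref{lem:summand} the class of each component is $0$ or primitive, and two primitive elements on a line of $H_{\mathbb Q}$ both generate the intersection of that line with $H$. So each class is $0$ or $\pm[\gamma]$, and $[c]=x[\gamma]$ with $x\in\mathbb Z$. The integer $x$ divides every $[c]\cdot y_t$, so $x=\pm1$.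

(b) By Lemma~\ref{lem:summand} there is a homomorphism $H\to\mathbb Z$ that sends $[\gamma_1]$ to $1$ and the other $[\gamma_j]$ to $0$. It takes the value $\pm1$ on the given sum and even values on $2H$.
\end{proof}

The second constraint bounds the number of different classes. Put $\mu(0)=0$, $\mu(1)=1$, and $\mu(g)=3g-3$ for $g\ge2$.

\begin{lemma}\label{lem:count}
Let $\gamma_1,\dots,\gamma_k$ be disjoint oriented simple closed curves on a surface $\Sigma$ of genus $g$. If $[\gamma_i]\ne0$ for all $i$ and $[\gamma_i]\ne\pm[\gamma_j]$ for $i\ne j$, then $k\le\mu(g)$.
\end{lemma}

\begin{proof}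
We have $\mu(g)+\mu(h)\le\mu(g+h)$: this is an equality if $g$ or $h$ is $0$, and otherwise $\mu(g)+\mu(h)\le(3g-2)+(3h-2)<3(g+h)-3$. So we may assume that $\Sigma$ is connected and $k\ge1$. Then $g\ne0$, since $[\gamma_1]\neq0$. If $g=1$, the classes span an isotropic subspace of a plane, hence lie in a line by (L1); being primitive, they agree up to sign, and $k\le1$.

Let $g\ge2$ and cut $\Sigma$ along the curves into compact connected pieces. Each piece has some genus $h$ and $b\ge1$ boundary circles, and Euler characteristic $2-2h-b$. No piece is a disk, since its boundary curve would be null-homologous. No piece is an annulus: its boundary circles would be either two different curves with $[\gamma_i]=\pm[\gamma_j]$, or the two sides of one curve, in which case $\Sigma$ would be a torus. So $h\ge1$, or $h=0$ and $b\ge3$. In the first case $b\le3b\le3(2h-2+b)$, and in the second case $b\le 3b-6=3(2h-2+b)$. The pieces have $2k$ boundary circles in total and their Euler characteristics add up to $\chi(\Sigma)$. Summing gives $2k\le-3\chi(\Sigma)=6g-6$.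
\end{proof}

\section{The pentagon}\label{sec:pentagon}

Five vectors in a space of dimension four satisfy a linear relation. In a surface of genus $2$ this relation is dictated by the weights, and we choose the weights so that it contradicts Corollary~\ref{cor:line}(b). For weights $w_i=\alpha_{v_iv_{i+1}}$ on the pentagon, with indices in $\mathbb Z/5$, put $k_i=w_{i+1}w_{i+3}$. Then
\[
\sum_j\alpha_{v_iv_j}k_j=w_ik_{i+1}-w_{i-1}k_{i-1}=w_iw_{i+2}w_{i+4}-w_{i-1}w_iw_{i+2}=0,
\]
so $k=(k_1,\dots,k_5)$ lies in the kernel of $M_\alpha$. We want $k_i$ to be odd exactly at two non-adjacent vertices. The weights $(2,1,2,1,1)$ give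
\[
k=(w_2w_4,\ w_3w_5,\ w_4w_1,\ w_5w_2,\ w_1w_3)=(1,2,2,1,4),
\]
which is odd exactly at $v_1$ and $v_4$.

\begin{proof}[Proof of Theorem~\ref{thm:pentagon}]
The vertices $v_2,\dots,v_5$ induce a path with perfect matching $\{v_2v_3,v_4v_5\}$, so by (L3) the principal submatrix on them has Pfaffian $\pm w_2w_4=\pm1$. Since the rank is even and at most $5$, it is $4$. The set $\{v_1,v_3,v_4\}$ is a vertex cover, so $\operatorname{gen}(\alpha)\le3$ by Corollary~\ref{cor:basic}(c).

Suppose that $\operatorname{gen}(\alpha)\le2$. By Lemma~\ref{lem:dictionary} there is a curve system $c_i=c_{v_i}$ realizing $\alpha$ on a surface $\Sigma$ of genus at most $2$. Let $H=H_1(\Sigma)$ and $C_i=[c_i]$. The nonzero intersection numbers are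
\[
C_1\cdot C_2=2,\quad C_2\cdot C_3=1,\quad C_3\cdot C_4=2,\quad C_4\cdot C_5=1,\quad C_5\cdot C_1=1
\]
and their negatives for the reversed order. The Gram matrix has rank $4$ and $\dim H_{\mathbb Q}\le4$, so $\dim H_{\mathbb Q}=4$ and the $C_i$ span $H_{\mathbb Q}$.

\emph{The relation.} Since $k\in\ker M_\alpha$, the vector $\sum k_iC_i$ is orthogonal to every $C_j$, hence to $H_{\mathbb Q}$, and so it is zero:
\begin{equation}\label{eq:pentagon}
C_1+C_4=-2\,(C_2+C_3+2C_5)\in2H .
\end{equation}

\emph{The classes $C_1$ and $C_4$ are classes of single curves.} Every component of $c_1$ is disjoint from $c_3$ and $c_4$, so its class lies in $\langle C_3,C_4\rangle^\perp$. Since $C_3\cdot C_4=2\ne0$, the form is nondegenerate on the plane $\langle C_3,C_4\rangle$, and by (L1) its orthogonal complement is a nondegenerate plane. The components of $c_1$ are pairwise disjoint, so their classes span an isotropic subspace of this plane, which has dimension at most $1$. As $C_1\cdot C_5=-1$, Corollary~\ref{cor:line}(a) gives $C_1=\pm[\gamma_1]$ for a component $\gamma_1$ of $c_1$. Likewise $c_4$ is disjoint from $c_1$ and $c_2$, with $C_1\cdot C_2=2\ne0$ and $C_4\cdot C_5=1$, so $C_4=\pm[\gamma_4]$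 for a component $\gamma_4$ of $c_4$.

\emph{The contradiction.} The curves $\gamma_1$ and $\gamma_4$ are disjoint because $v_1$ and $v_4$ are not adjacent. Their classes are independent: pairing a relation $sC_1+tC_4=0$ with $C_2$ gives $2s=0$, and $C_4\ne0$. By Corollary~\ref{cor:line}(b), $C_1+C_4\notin2H$, which contradicts \eqref{eq:pentagon}. Hence $\operatorname{gen}(\alpha)=3$.
\end{proof}

The assumption on the genus enters twice. It makes the $C_i$ span $H_{\mathbb Q}$, which yields the relation, and it makes the orthogonal complement of $\langle C_3,C_4\rangle$ a plane, which confines the components of $c_1$ to a line. In genus $3$ that complement has dimension $4$ and neither step is available.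

\section{Longer induced cycles}\label{sec:cycles}

\begin{proof}[Proof of Theorem~\ref{thm:cycles}]
Let $C_N\subset\Gamma$ be an induced cycle with $N\ge5$. Extending a class on $C_N$ by zero changes neither the minimal genus, by Corollary~\ref{cor:basic}(a), nor the rank, since it adds only zero rows and columns. So we may assume that $\Gamma=C_N$. The two parities of $N$ need different weights.

\medskip
\noindent\textbf{Odd length $N=2m+1\ge5$.} Let $v_1,\dots,v_N$ be the vertices in cyclic order. Put $\alpha_{v_1v_2}=\alpha_{v_{N-2}v_{N-1}}=2$ and $\alpha_{v_iv_{i+1}}=1$ for the other $i\in\mathbb Z/N$. For $N=5$ this is the class of Theorem~\ref{thm:pentagon}, and the vertices $v_1$ and $v_{N-1}$ take the roles of $v_1$ and $v_4$.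

The vertices $v_2,\dots,v_N$ induce a path with perfect matching $\{v_{2j}v_{2j+1}:1\le j\le m\}$. It avoids both edges of weight $2$, because $v_1$ is not on the path and $N-2$ is odd. So the principal submatrix on $v_2,\dots,v_N$ has Pfaffian $\pm1$, and $\operatorname{rank}M_\alpha=2m$.

Suppose that $\operatorname{gen}(\alpha)\le m$, take a curve system $c_i=c_{v_i}$ realizing $\alpha$ on a surface of genus at most $m$, and let $H$ and $C_i=[c_i]$ be as before. The $2m$ classes $C_2,\dots,C_N$ have Gram determinant $1$. So $H$ has rank $2m$, and by (L2) these classes form a basis of $H$. Instead of writing down the kernel of $M_\alpha$, we use this basis to test $u=C_1+C_{N-1}$ for divisibility. The class $C_1$ pairs nontrivially only with $C_2$ and $C_N$, and $C_{N-1}$ only with $C_{N-2}$ and $C_N$. Therefore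
\[
u\cdot C_2=2,\qquad u\cdot C_{N-2}=-2,\qquad u\cdot C_N=-1+1=0,
\]
and $u\cdot C_i=0$ for the remaining $i$ with $2\le i\le N$. By (L2), $u\in2H$.

The multicurve $c_1$ is disjoint from $c_3,\dots,c_{N-1}$, and $c_{N-1}$ is disjoint from $c_1,\dots,c_{N-3}$. In each case the listed vertices induce a path on $N-3=2m-2$ vertices with nonzero weights. By (L3) the listed classes have a nonsingular Gram matrix, so they span a nondegenerate subspace of dimension $2m-2$, whose orthogonal complement is a nondegenerate plane. The components of $c_1$ have classes in an isotropic subspace of the first plane, and those of $c_{N-1}$ in an isotropic subspace of the second. Since $C_1\cdot C_N=-1$ and $C_{N-1}\cdot C_N=1$, Corollary~\ref{cor:line}(a) gives $C_1=\pm[\gamma_1]$ and $C_{N-1}=\pm[\gamma_{N-1}]$ for components of $c_1$ and $c_{N-1}$. These curves are disjoint, as $v_1$ and $v_{N-1}$ are not adjacent, and their classes are independent, as $C_1\cdot C_2=2$, $C_{N-1}\cdot C_2=0$ and $C_{N-1}\ne0$. Corollary~\ref{cor:line}(b) gives $u\notin2H$, a contradiction. Hence $\operatorname{gen}(\alpha)>m$.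

\medskip
\noindent\textbf{Even length $N=2m\ge6$.} Name the vertices $a_i,b_i$ with $i\in\mathbb Z/m$, so that the edges are $a_ib_i$ and $a_ib_{i-1}$. If $M_\alpha$ has full rank $2m$, then equality holds because the $a_i$ form a vertex cover of size $m$. So we need weights for which the rank drops. Put $\alpha_{a_ib_i}=p_i$ and $\alpha_{a_ib_{i-1}}=q_i$, where
\[
p_0=2,\qquad q_2=-2,\qquad p_i=1\ (i\ne0),\qquad q_i=-1\ (i\ne2),
\]
and let $B=(\alpha_{a_ib_j})$. Note that $\gcd(p_i,q_i)=1$ for all $i$, and that the indices $0,1,2$ are distinct because $m\ge3$.

Let $k=(k_0,\dots,k_{m-1})=(1,2,1,\dots,1)$. The $j$-th entry of $kB$ is $k_jp_j+k_{j+1}q_{j+1}$. It equals $1\cdot2+2\cdot(-1)$ for $j=0$, it equals $2\cdot1+1\cdot(-2)$ for $j=1$, and it equals $1-1$ for $2\le j\le m-1$. So $kB=0$. On the other hand, \emph{every $(m-1)\times(m-1)$ minor of $B$ is nonzero}. Indeed, the terms in the expansion of the minor obtained by deleting row $i$ and column $j$ correspond to the perfect matchings of the cycle with $a_i$ and $b_j$ removed. Since $a$- and $b$-vertices alternate, what remains is two paths, possibly empty, each with an even number of vertices, and there is exactly one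 perfect matching. Consequently $\operatorname{rank}B=m-1$, any $m-1$ rows of $B$ are independent, any $m-1$ columns are independent, and $\operatorname{rank}M_\alpha=2(m-1)$ by (L4).

Suppose that $\operatorname{gen}(\alpha)\le m-1$ and take a curve system realizing $\alpha$ on a surface $\Sigma$ of genus at most $m-1$. Let $H=H_1(\Sigma)$, $C_i=[c_{a_i}]$ and $D_j=[c_{b_j}]$, so that $C_i\cdot D_j=B_{ij}$. The $a_i$ are pairwise non-adjacent, so all components of all $c_{a_i}$ are pairwise disjoint. Let $L\subset H_{\mathbb Q}$ be the span of their classes. It is isotropic, so $\dim L\le m-1$ by (L1). The linear map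
\[
\Phi\colon L\to\mathbb Q^m,\qquad \Phi(x)=(x\cdot D_j)_j ,
\]
sends $C_i$ to the $i$-th row of $B$, so the span of the $C_i$ has an image of dimension $m-1$. It follows that $\dim L=m-1$, that the $C_i$ span $L$, and that $\Phi$ is injective. Since $\Phi(\sum k_iC_i)=kB=0$, we get
\begin{equation}\label{eq:even}
\sum_{i\ne1}C_i=-2C_1\in2H .
\end{equation}

Fix $i$. The components of $c_{a_i}$ are disjoint from $c_{b_j}$ for $j\ne i,i-1$, so their classes lie in the common kernel of the $m-2$ functionals $x\mapsto x\cdot D_j$ on $L$. The values of such a functional on the spanning vectors $C_0,\dots,C_{m-1}$ form the $j$-th column of $B$, and these $m-2$ columns are independent. So the common kernel is a line. Since $\gcd(C_i\cdot D_i,C_i\cdot D_{i-1})=\gcd(p_i,q_i)=1$, Corollary~\ref{cor:line}(a) gives $C_i=\pm[\gamma_i]$ for a component $\gamma_i$ of $c_{a_i}$. The $m-1$ curves $\gamma_i$ with $i\ne1$ are disjoint, and their classes are independent because the corresponding $m-1$ rows of $B$ are. Corollary~\ref{cor:line}(b) contradicts \eqref{eq:even}. Hence $\operatorname{gen}(\alpha)\ge m>\frac12\operatorname{rank}M_\alpha$.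
\end{proof}

For cycles of length $3$ and $4$ equality always holds by Proposition~\ref{prop:positive}(iii), so the bound on the length cannot be lowered.

\begin{remark}\label{rem:sun}
In the even case we used that the $a$-multicurves are disjoint from each other and from the non-adjacent $b$-multicurves, but not that the $b$-multicurves are disjoint from each other. So the conclusion survives if arbitrary edges of weight $0$ are added among the $b_j$. For $m=3$, with $b_0,b_1,b_2$ made into a triangle, the graph is the $3$-sun. It is chordal, that is, it has no induced cycle of length at least $4$: a cycle through $a_i$ contains the two adjacent neighbors of $a_i$, and a cycle that avoids the $a_i$ is the triangle. So equality can fail also for graphs without long induced cycles.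
\end{remark}

\section{Rank four and unbounded genus}\label{sec:crown}

The graph $R_n$ is the complete bipartite graph $K_{n,n}$ with the perfect matching $\{a_ib_i\}$ removed. An $R_n$-curve system consists of pairwise disjoint multicurves $c_{a_i}$ and pairwise disjoint multicurves $c_{b_j}$ with $c_{a_i}\cap c_{b_i}=\emptyset$. The graph $R_2$ is two disjoint edges and $R_3$ is a hexagon. The graph $R_4$ is the $1$-skeleton of the cube: split the vertices of $\{0,1\}^3$ by the parity of the coordinate sum; each vertex is adjacent to all four vertices of the other parity except its antipode.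

The matrix $B=(j-i)_{i,j}$ of $\alpha_n$ is the difference of the rank-one matrices $(j)_{i,j}$ and $(i)_{i,j}$, and its top left $2\times2$ block $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ is invertible. So $\operatorname{rank}B=2$ and, by (L4), $\operatorname{rank}M_{q\alpha_n}=4$ for all $q\ne0$. The cap product inequality gives $\operatorname{gen}(q\alpha_n)\ge2$ and the vertex cover $\{a_i\}$ gives $\operatorname{gen}(q\alpha_n)\le n$. Theorem~\ref{thm:crown} says that the truth has order $\log n$.

\subsection*{Doubles of planar surfaces}
To beat the vertex cover bound we need a surface with two families of disjoint curves that meet each other in a controlled way. Let $n\in\{3,4\}$ and let $P$ be the sphere minus $n$ open disks $D_0,\dots,D_{n-1}$ with disjoint closures. The complete graph $K_n$ is planar, so there are pairwise disjoint arcs $e_{jl}\subset P$, one for each pair $\{j,l\}$, with $e_{jl}$ joining $\partial D_j$ to $\partial D_l$ (Figure~\ref{fig:planar}). Let $\Sigma_{(n)}$ be the double of $P$ along its boundary. It is connected with Euler characteristic $2(2-n)$, so it has genus $n-1$. Let $F_j=\partial D_j$, oriented as the boundary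 of one copy of $P$, so that $\sum_j[F_j]=0$, and let $E_{jl}$ be the double of $e_{jl}$. The $F_j$ are disjoint simple closed curves, the $E_{jl}$ are disjoint simple closed curves, and $E_{jl}$ crosses $F_j$ and $F_l$ once each and is disjoint from the other $F_i$. Pairing with $\sum[F_i]=0$ shows that the two crossings have opposite signs. For an ordered pair $(j,l)$ we orient $E_{jl}$ so that
\[
[E_{jl}]\cdot[F_j]=1,\qquad[E_{jl}]\cdot[F_l]=-1;
\]
thus $E_{lj}$ is $E_{jl}$ with the opposite orientation.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (0,0) -- node[right] {$e_{01}$} (90:2.1);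
\draw[thick] (0,0) -- node[above] {$e_{02}$} (210:2.1);
\draw[thick] (0,0) -- node[above] {$e_{03}$} (330:2.1);
\draw[thick] (90:2.1) -- node[above left] {$e_{12}$} (210:2.1);
\draw[thick] (90:2.1) -- node[above right] {$e_{13}$} (330:2.1);
\draw[thick] (210:2.1) -- node[below] {$e_{23}$} (330:2.1);
\filldraw[fill=gray!25] (0,0) circle (0.36) node {$D_0$};
\filldraw[fill=gray!25] (90:2.1) circle (0.36) node {$D_1$};
\filldraw[fill=gray!25] (210:2.1) circle (0.36) node {$D_2$};
\filldraw[fill=gray!25] (330:2.1) circle (0.36) node {$D_3$};
\end{tikzpicture}
\caption{The sphere, drawn as the plane together with a point at infinity, with four disks $D_j$ removed and six disjoint arcs $e_{jl}$ joining their boundaries. Gluing two copies along the four boundary circles gives a closed surface of genus $3$, in which the boundary of $D_j$ is a curve $F_j$ and the two copies of $e_{jl}$ form a closed curve $E_{jl}$ that crosses only $F_j$ and $F_l$.}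
\label{fig:planar}
\end{figure}

Fix thin tubular neighborhoods of all these curves, pairwise disjoint whenever the curves are. A \emph{copy} of a curve is a parallel curve in its neighborhood, with either orientation, and for $t\in\mathbb Z$ we write $t\gamma$ for $|t|$ copies of $\gamma$ oriented according to the sign of $t$. Different copies of $E$-curves are disjoint, different copies of $F$-curves are disjoint, and copies of $E_{jl}$ and $F_i$ are disjoint if $i\ne j,l$. Every curve has infinitely many copies, and \emph{we never use the same copy twice}.

\begin{lemma}\label{lem:double}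
Let $n\in\{3,4\}$, let $0\le i<n$, and let $\omega\in\mathbb Z^n$ satisfy $\omega_i=0$ and $\sum_j\omega_j=0$. Then there is a multicurve $c\subset\Sigma_{(n)}$, consisting of copies of $E$-curves and disjoint from all copies of $F_i$, with $[c]\cdot[F_j]=\omega_j$ for all $j$.
\end{lemma}

\begin{proof}
Fix $l\ne i$ and let $c$ be the union of the multicurves $\omega_jE_{jl}$ over $j\ne i,l$. The index $i$ does not occur, so $c$ misses all copies of $F_i$. For $j\ne i,l$ only $\omega_jE_{jl}$ meets $F_j$, and it contributes $\omega_j$. Finally $[c]\cdot[F_l]=-\sum_{j\ne i,l}\omega_j=\omega_l$, since $\omega_i=0$ and $\sum_j\omega_j=0$.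
\end{proof}

So a class on $R_n$, $n\in\{3,4\}$, has minimal genus at most $n-1$ as soon as its matrix factors as $\alpha_{a_ib_j}=\omega_{ij}\beta_j$ with integers $\beta_j$ and an integer matrix $(\omega_{ij})$ with zero diagonal and zero row sums: take $c_{b_j}=\beta_jF_j$ and let $c_{a_i}$ be the multicurve of Lemma~\ref{lem:double} for the $i$-th row. The case $n=3$ shows that the parity obstruction can vanish for a multiple.

\begin{example}\label{ex:hexagon}
Let $\alpha$ be the class on the hexagon from Section~\ref{sec:cycles}, with $m=3$. It has rank $4$, and $\operatorname{gen}(\alpha)=3$ by that section and the vertex cover $\{a_0,a_1,a_2\}$. Rename $b_1,b_2,b_0$ as $b_0,b_1,b_2$, which identifies the hexagon with $R_3$. Then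
\[
B=\begin{pmatrix}0&-1&2\\1&0&-1\\-2&1&0\end{pmatrix},\qquad
2B=\begin{pmatrix}0&-2&2\\1&0&-1\\-2&2&0\end{pmatrix}\begin{pmatrix}2&0&0\\0&1&0\\0&0&2\end{pmatrix},
\]
and the first factor of $2B$ has zero diagonal and zero row sums. Hence $\operatorname{gen}(2\alpha)\le2$, and $\operatorname{gen}(2\alpha)=2=\frac12\operatorname{rank}M_{2\alpha}$ by \eqref{eq:cap}. Changing the sign of the middle row and the middle column of $B$, which corresponds to reversing the orientations of $c_{a_1}$ and $c_{b_1}$, gives the matrix $(j-i)$. So $\operatorname{gen}(\alpha_3)=3$ and $\operatorname{gen}(2\alpha_3)=2$.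
\end{example}

\subsection*{The lower bound}
A bound that holds for all multiples must not depend on divisibility. The following one uses only which weights are nonzero. Each multicurve $c_{a_i}$ selects a subset of the few available homology classes, and $c_{b_i}$ witnesses that the subset of $a_i$ contains no other such subset. Recall Sperner's theorem: a family of subsets of an $N$-element set, none of which contains another, has at most $\binom{N}{\lfloor N/2\rfloor}$ members.

\begin{proposition}\label{prop:sperner}
Let $n\ge2$, let $\alpha\in H_2(A_\Gamma)$, and let $a_0,\dots,a_{n-1},b_0,\dots,b_{n-1}$ be vertices of $\Gamma$ such that the $a_i$ are distinct and pairwise non-adjacent, $a_i$ and $b_i$ are distinct and non-adjacent for each $i$, and $\alpha_{a_ib_j}\ne0$ for $i\ne j$. Then $g=\operatorname{gen}(\alpha)$ satisfies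
\[
g\ge2\qquad\text{and}\qquad n\le\binom{3g-3}{\lfloor(3g-3)/2\rfloor}.
\]
\end{proposition}

\begin{proof}
Take a curve system realizing $\alpha$ on a surface of genus $g$. All components of all $c_{a_i}$ are pairwise disjoint. Let $\mathcal K$ be the set of their nonzero classes, taken up to sign. Choosing one component for each element of $\mathcal K$ and applying Lemma~\ref{lem:count}, we get $|\mathcal K|\le\mu(g)$. Let $S_i\subset\mathcal K$ be the set of nonzero classes, up to sign, of the components of $c_{a_i}$.

Suppose that $S_j\subset S_i$ with $i\ne j$. Every component of $c_{a_i}$ is disjoint from $c_{b_i}$, so $[c_{b_i}]$ is orthogonal to all classes in $S_i$, hence to all classes in $S_j$, hence to $[c_{a_j}]$. This gives $\alpha_{a_jb_i}=0$, contrary to the hypothesis. So $S_0,\dots,S_{n-1}$ are $n\ge2$ subsets of $\mathcal K$, none containing another. Any two subsets of a set with at most one element are comparable, so $2\le|\mathcal K|\le\mu(g)$. Therefore $g\ge2$ and $|\mathcal K|\le3g-3$. Sperner's theorem gives the bound, since $\binom{N}{\lfloor N/2\rfloor}$ is nondecreasing in $N$.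
\end{proof}

For $g=2$ the proposition allows $n\le\binom31=3$, and $2\alpha_3$ in Example~\ref{ex:hexagon} attains this.

\subsection*{Proof of Theorem~\ref{thm:crown}}
The rank was computed at the beginning of this section. Fix an integer $q\ne0$.

\emph{Lower bounds.} Proposition~\ref{prop:sperner} applies to $q\alpha_n$, since $q(j-i)\ne0$ for $i\ne j$. With $g=\operatorname{gen}(q\alpha_n)\ge2$ and $N=3g-3\ge1$ we have $n\le\binom N{\lfloor N/2\rfloor}<2^N$, that is, $g>1+\frac13\log_2n$. For $n=4$ the value $g=2$ would give $4\le3$, so $g\ge3$.

\emph{Upper bound for $n=4$.} We look for a factorization $j-i=\omega_{ij}\beta_j$ with signs $\beta_j=\pm1$. Then $\omega_{ij}=\beta_j(j-i)$, and the row sums vanish for all $i$ exactly when $\sum_j\beta_j=0$ and $\sum_jj\beta_j=0$. The choice $\beta=(1,-1,-1,1)$ satisfies both, as $0-1-2+3=0$, and gives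
\[
(\omega_{ij})=\begin{pmatrix}0&-1&-2&3\\-1&0&-1&2\\-2&1&0&1\\-3&2&1&0\end{pmatrix}.
\]
The matrix $(q\omega_{ij})$ also has zero diagonal and zero row sums, and $q\omega_{ij}\beta_j=q(j-i)$. Hence $\operatorname{gen}(q\alpha_4)\le3$, and with the lower bound $\operatorname{gen}(q\alpha_4)=3$.

\emph{Upper bound in general.} The construction needs $K_n$ to be planar, so we do not extend it to more holes. We use instead that $j-i$ can be computed digit by digit and that intersection numbers add over the components of a surface. Let $k=\lceil\log_4n\rceil\ge1$. The graph $R_n$ is an induced subgraph of $R_{4^k}$ and $q\alpha_{4^k}$ restricts to $q\alpha_n$, so by Corollary~\ref{cor:basic}(a) we may assume that $n=4^k$. Write $i=\sum_{d<k}4^di_d$ with digits $i_d\in\{0,1,2,3\}$. Let $\Sigma$ be the disjoint union of $k$ surfaces $\Sigma_{(4)}$, numbered $d=0,\dots,k-1$; it has genus $3k$. On the $d$-th surface let $c_{b_j}$ be $\beta_{j_d}F_{j_d}$, and let $c_{a_i}$ be the multicurve of Lemma~\ref{lem:double} for the index $i_d$ and the vector $(4^dq\,\omega_{i_dt})_{t}$. Since no copy is used twice, the $c_{a_i}$ are pairwise disjoint and the $c_{b_j}$ are pairwise disjoint.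 On the $d$-th surface $c_{a_i}$ misses all copies of $F_{i_d}$, so $c_{a_i}\cap c_{b_i}=\emptyset$. Finally
\[
[c_{a_i}]\cdot[c_{b_j}]=\sum_{d<k}4^dq\,\omega_{i_dj_d}\beta_{j_d}=q\sum_{d<k}4^d(j_d-i_d)=q(j-i),
\]
and all other intersection numbers vanish by disjointness. So this system realizes $q\alpha_n$, and $\operatorname{gen}(q\alpha_n)\le3k$ by Lemma~\ref{lem:dictionary}. \qed

\section{The pairs that occur}\label{sec:pairs}

To move from rank four to higher rank we add disjoint edges to the graph. The rank of $M_\alpha$ is additive over disjoint unions, because the matrix is a block sum. We need the same for the minimal genus; the point is that a surface cannot save handles by serving both parts at once.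

\begin{lemma}\label{lem:additive}
Let $\Gamma=\Gamma_1\sqcup\Gamma_2$, let $\alpha\in H_2(A_{\Gamma_1})$ and $\beta\in H_2(A_{\Gamma_2})$, and extend both by zero to $\Gamma$. Then $\operatorname{gen}(\alpha+\beta)=\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)$.
\end{lemma}

\begin{proof}
The inequality $\le$ follows from Corollary~\ref{cor:basic}(a) and (b). For $\ge$, take a $\Gamma$-curve system realizing $\alpha+\beta$ on a surface $\Sigma$ of minimal genus. After a small isotopy of each multicurve, which preserves classes and disjointness, the multicurves are pairwise transverse. No vertex of $\Gamma_1$ is adjacent to a vertex of $\Gamma_2$, so the compact sets $K_s=\bigcup_{v\in V(\Gamma_s)}c_v$, $s=1,2$, are disjoint. Choose a smooth function $\phi\colon\Sigma\to[0,1]$ with $\phi=0$ on $K_1$ and $\phi=1$ on $K_2$, and a regular value $t\in(0,1)$. Cut $\Sigma$ along the curves of $\phi^{-1}(t)$ and cap all boundary circles with disks. The result is $\Sigma_1\sqcup\Sigma_2$, where $\Sigma_1\supset\phi^{-1}[0,t]\supset K_1$ and $\Sigma_2\supset\phi^{-1}[t,1]\supset K_2$.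

The genus of a surface equals the number of its components minus half its Euler characteristic. Cutting along one simple closed curve and capping raises the Euler characteristic by $2$, and it raises the number of components by $1$ or $0$ according to whether the curve separates its component or not. So the genus stays the same or drops by $1$ at each step, and $\operatorname{genus}(\Sigma_1)+\operatorname{genus}(\Sigma_2)\le\operatorname{genus}(\Sigma)$. The intersection number of two transverse multicurves is a signed count of crossings, which is unaffected by changes away from the curves. Hence $(c_v)_{v\in V(\Gamma_1)}$ realizes $\alpha$ on $\Sigma_1$ and $(c_v)_{v\in V(\Gamma_2)}$ realizes $\beta$ on $\Sigma_2$. Lemma~\ref{lem:dictionary} gives $\operatorname{gen}(\alpha)+\operatorname{gen}(\beta)\le\operatorname{genus}(\Sigma)$.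
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pairs}]
Let $(r,g)$ be the pair of a class $\alpha$. Then $r\le g$ by \eqref{eq:cap}, and $g=r$ if $r\le1$ by Proposition~\ref{prop:positive}(i). So no other pairs occur. The pairs $(0,0)$ and $(1,1)$ come from $\alpha=0$ and from a single edge of weight $1$.

\emph{All pairs $(2,g)$ with $g\ge2$ occur.} Theorem~\ref{thm:crown} does not give the exact value of $\operatorname{gen}(\alpha_n)$, so we interpolate in steps small enough that no value is skipped. For $t\ge4$ let $\Gamma_t$ be the graph on the first $t$ vertices of the sequence $a_0,b_0,a_1,b_1,a_2,b_2,\dots$ with edges $a_ib_j$ for $i\ne j$, let $\alpha^{(t)}$ be the class with weights $j-i$, and let $g_t=\operatorname{gen}(\alpha^{(t)})$. Thus $\Gamma_{2n}=R_n$ and $\alpha^{(2n)}=\alpha_n$. The matrix $B$ of $\alpha^{(t)}$ is a submatrix of a matrix $(j-i)$ of rank $2$ and contains the block $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, so $\frac12\operatorname{rank}M_{\alpha^{(t)}}=2$ for all $t$. Since $\alpha^{(t)}$ is a restriction of $\alpha^{(t+1)}$, we have $g_t\le g_{t+1}$ by Corollary~\ref{cor:basic}(a). Since $\alpha^{(t+1)}$ is the sum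 of the extension by zero of $\alpha^{(t)}$ and a class supported on the edges at the new vertex, we have $g_{t+1}\le g_t+1$ by Corollary~\ref{cor:basic}(a), (b) and (c). The graph $\Gamma_4=R_2$ has a vertex cover of size $2$, so $g_4=2$. By Theorem~\ref{thm:crown} the sequence $(g_t)$ is unbounded. Hence it takes every integer value $g\ge2$.

\emph{All pairs $(r,g)$ with $2\le r\le g$ occur.} Take a class with pair $(2,g-r+2)$, which exists because $g-r+2\ge2$, and add $r-2$ disjoint edges of weight $1$ to the graph. Each edge has pair $(1,1)$. Both entries are additive, the second by Lemma~\ref{lem:additive}, so the resulting pair is $(r,g)$.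
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKM}
Rachael Boyd, Thorben Kastenholz, Jean Pierre Mutanguha,
\emph{The minimal genus problem for right angled Artin groups},
arXiv:2108.02914 (2021).

\bibitem{CD}
Charney and Davis,
\emph{Finite $K(\pi,1)$s for Artin groups},
1995.

\end{thebibliography}
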